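# Almost everywhere discontinuity of the lower spectral radius on an open set of pairs of $2\times2$ matrices

## 1. The theorem and its ingredients

**Theorem 1.** Let $\check\varrho\colon GL_2(\mathbb R)^2\to\mathbb R_+$ be the lower spectral radius,
$$\check{\varrho}(A_1,A_2)=\lim_{n\to\infty}\inf\{\|B_n\cdots B_1\|^{1/n}: B_i\in\{A_1,A_2\}\}=\inf_{n\ge1}\inf\{\|B_n\cdots B_1\|^{1/n}:B_i\in\{A_1,A_2\}\}.$$
Let $\mathcal U\subset GL_2(\mathbb R)^2$ be the nonempty open set of pairs $(A_1,A_2)$ such that $\det A_1>0$, $A_1$ is hyperbolic, $A_2$ has non-real eigenvalues, and $\det A_1<\det A_2$. Then $\check\varrho$ is discontinuous at Lebesgue-almost every point of $\mathcal U$.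

Here $GL_2(\mathbb R)^2$ is an open subset of $\mathbb R^8$ with its usual topology and Lebesgue measure. A matrix of positive determinant is **hyperbolic** if its eigenvalues are real with distinct moduli; its eigendirections are called $u$ (eigenvalue of larger modulus) and $s$ (eigenvalue of smaller modulus). For instance $\mathrm{diag}(2,\frac12)$ is hyperbolic, with $u$ the horizontal and $s$ the vertical axis.

The same definition makes sense for any bounded set of real $d\times d$ matrices. Two players may help: the usual joint spectral radius asks how fast an adversary can make products grow, and $\check\varrho$ asks how slowly an ally can. The value does not depend on the operator norm; we use the Euclidean one. The setting comes from Jairo Bochi and Ian D. Morris, "Continuity properties of the lower spectral radius", arXiv:1309.0319 (2013), which contains the following conjecture: *the set of discontinuities of $\check\varrho\colon GL_2(\mathbb R)^2\to\mathbb R_+$ has positive Lebesgue measure.* Since $\mathcal U$ is open and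 nonempty (it contains $(\mathrm{diag}(2,\frac12),2O_{\pi/2})$, where $O_\varphi$ is the rotation by $\varphi$), Theorem 1 shows that the conjecture is true.

**Conventions.** $\rho(\cdot)$ is the spectral radius. A *word* is a finite product of letters. The rightmost letter acts first and is called the *first letter*, so the leftmost is the *last letter*; $|P|$ is the length of $P$.

**Three elementary facts.** First,
$$\check\varrho(\mathsf A)=\inf_{P}\rho(P)^{1/|P|}\qquad(P\text{ nonempty word}).\tag{1}$$
Indeed $\rho(P)\le\|P\|$ gives "$\ge$", and Gelfand's formula $\|P^k\|^{1/k}\to\rho(P)$, applied to the words $P^k$, gives "$\le$". Second, each $\rho(P)^{1/|P|}$ is continuous in the pair, and an infimum of continuous functions is upper semicontinuous; so $\check\varrho$ is upper semicontinuous. It can only jump *up* at a point compared with its surroundings. Third, $\rho(P)\ge|\det P|^{1/2}$, so $\check\varrho(A_1,A_2)\ge\min_i|\det A_i|^{1/2}$.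

So the plan for Theorem 1 is visible. On $\mathcal U$ the floor is $\sqrt{\det A_1}$. We show that the floor is attained on a dense set, and that almost everywhere it is *not* attained. The first half is short. The second half rests on the following statement.

**Theorem 2.** Let $H\in SL_2(\mathbb R)$ be hyperbolic, $\rho(H)=e^\lambda$, $\lambda>0$. For a.e. $R\in SL_2(\mathbb R)$ there is $C=C(H,R)$ such that every nonempty word $P$ in $H,R$ containing $n$ letters $H$ and $K$ letters $R$ satisfies
$$\rho(P)\ge e^{\lambda n-CK}.\tag{2}$$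

In words: each $H$ earns its full $\lambda$, and each $R$ can destroy only a bounded amount of what was earned, wherever it stands. We shall also prove a complement, which is not needed for the conjecture.

**Theorem 3.** Let $\mathcal D=\{(A_1,A_2):0<\det A_1<\det A_2\}$, let $\mathcal E\subset\mathcal D$ be the open subset where $A_1$ is hyperbolic, and let $\mathsf{Het}\subset\mathcal E$ be the set of pairs for which some word $V$ in $A_1,A_2$, with first and last letter $A_2$, satisfies $Vu=s$ ($u,s$ the eigendirections of $A_1$).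

* (a) At pairs of $\mathcal D$ with $A_1$ having non-real eigenvalues, $\check\varrho=\sqrt{\det A_1}$ locally, and $\check\varrho$ is continuous.
* (b) $\check\varrho$ is continuous at every point of $\mathcal E\setminus\overline{\mathsf{Het}}$.
* (c) At a point of $\mathcal E\cap\overline{\mathsf{Het}}$, $\check\varrho$ is continuous if and only if $\check\varrho=\sqrt{\det A_1}$. This happens on a dense $G_\delta$ subset of $\mathcal E\cap\overline{\mathsf{Het}}$, which has Lebesgue measure $0$.

Hence for a.e. pair in $\mathcal D$: $\check\varrho$ is discontinuous there if and only if $A_1$ is hyperbolic and the pair lies in $\overline{\mathsf{Het}}$; moreover $\mathcal U\subset\overline{\mathsf{Het}}$.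

## 2. A diagonal matrix and a rotation, by hand

Take $A_1=H=\mathrm{diag}(e^\lambda,e^{-\lambda})$ and $A_2=\beta O_\varphi$ with $\beta>1$. The floor is $\sqrt{\det A_1}=1$.

*The angle $\varphi=0$.* The letters commute and $\rho(P)=\beta^Ke^{\lambda n}$, so $\check\varrho=\min(\beta,e^\lambda)>1$.

*The angle $\varphi=\pi/(2k)$.* Now $A_2^k=\beta^kO_{\pi/2}$ and
$$A_2^kA_1^n=\beta^k\begin{pmatrix}0&-e^{-\lambda n}\\e^{\lambda n}&0\end{pmatrix},\qquad \rho(A_2^kA_1^n)=\beta^k .$$
All the expansion of $A_1^n$ has been cancelled: $A_2^k$ turns $u$ into $s$. By (1), $\check\varrho\le\beta^{k/(n+k)}\to1$ as $n\to\infty$, so $\check\varrho=1$. Letting $k\to\infty$, these pairs converge to the pair with $\varphi=0$, and $\check\varrho$ is discontinuous at $(H,\beta I)$. Theorem 1 says that this happens at almost every pair of $\mathcal U$.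

*Theorem 2 for one letter $R$.* With $R=O_\varphi$ we have $\mathrm{tr}(H^nR)=2\cos\varphi\cosh(\lambda n)$, and $\rho\ge\frac12|\mathrm{tr}|$, so
$$\rho(H^nR)\ge\tfrac12|\cos\varphi|\,e^{\lambda n}.$$
This is (2) for $K=1$ with $C=\log(2/|\cos\varphi|)$, unless $\varphi\equiv\pi/2$.

*Two letters $R$.* Write $c=\cos\varphi$, $\mathsf s=\sin\varphi$, $x=e^{\lambda b}$. The upper left entry of $RH^bR$ is $c^2x-\mathsf s^2x^{-1}$. It vanishes exactly when $\tan\varphi=\pm e^{\lambda b}$; at these two angles (mod $\pi$) the word $V=RH^bR$ satisfies $Vu=s$. At such an angle $\mathrm{tr}(H^nV)$ is $e^{-\lambda n}$ times the lower right entry of $V$; it tends to $0$, so $\rho(H^nV)=1$ for large $n$ and (2) fails for every $C$. So Theorem 2 does need an exceptional null set. Note also that as $b\to\infty$ the two angles converge to $\pi/2$, the bad angle of the single letter $R$. We shall come back to this.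

## 3. Theorem 2 implies Theorem 1

**Step 1: strict inequality almost everywhere.** This step shows that $\check\varrho>\sqrt{\det A_1}$ at a.e. point of $\mathcal E$. Let $(A_1,A_2)\in\mathcal E$, $\alpha=\sqrt{\det A_1}$, $\beta=\sqrt{\det A_2}$, $A_1=\alpha H$, $A_2=\beta R$, $\chi=\log(\beta/\alpha)>0$, so $H,R\in SL_2(\mathbb R)$. Suppose $R$ satisfies the conclusion of Theorem 2 with some $C$, which we may take positive. Every $g\in SL_2(\mathbb R)$ has $\rho(g)\ge1$. So for a word $P$ with $n$ letters $A_1$ and $K$ letters $A_2$,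
$$\log\rho(P)\ge n\log\alpha+K\log\beta+\max(0,\lambda n-CK)=(n+K)\log\alpha+\chi K+\max(0,\lambda n-CK).$$
Let $t=\min(1,\chi/(2C))$. Since $0<t\le1$, $\max(0,x)\ge tx$ for all real $x$, so the last two terms are at least $t\lambda n+(\chi-tC)K\ge t\lambda n+\frac\chi2K\ge c_1(n+K)$ with $c_1=\min(t\lambda,\chi/2)>0$. By (1), $\check\varrho\ge\alpha e^{c_1}>\sqrt{\det A_1}$.

It remains to pass from "a.e. $R$" to "a.e. pair". The set $\{\check\varrho>\sqrt{\det A_1}\}$ is Borel because $\check\varrho$ is semicontinuous. The map $(\beta,R)\mapsto\beta R$ is a diffeomorphism of $\mathbb R_{>0}\times SL_2(\mathbb R)$ onto the matrices of positive determinant. By Fubini it is enough that for each fixed $A_1$ and $\beta$ the inequality holds for a.e. $R$, and this is what we just proved from Theorem 2.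

**Step 2: heteroclinic pairs sit on the floor.** This step shows $\check\varrho=\sqrt{\det A_1}$ on $\mathsf{Het}$. Let $Vu=s$, $V$ a word with first and last letter $A_2$. In a basis of eigenvectors along $u,s$, $V$ normalised to determinant $1$ has the form $\begin{pmatrix}0&x\\y&z\end{pmatrix}$. Up to sign, the normalised $VA_1^n$ is
$$\begin{pmatrix}0&xe^{-\lambda n}\\ye^{\lambda n}&ze^{-\lambda n}\end{pmatrix},$$
with determinant $1$ and trace $ze^{-\lambda n}\to0$. Once $|\mathrm{tr}|<2$ its eigenvalues are non-real of modulus $1$. Hence for large $n$, $\rho(VA_1^n)=\alpha^n|\det V|^{1/2}$, and $\check\varrho\le(\alpha^n|\det V|^{1/2})^{1/(n+|V|)}\to\alpha$. The floor gives equality.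

**Step 3: heteroclinic pairs are dense in $\mathcal U$.** This step shows $\mathcal U\subset\overline{\mathsf{Het}}$. Let $(A_1,A_2)\in\mathcal U$. As $A_2$ has non-real eigenvalues, $A_2=\beta gO_\varphi g^{-1}$ for some $g\in GL_2(\mathbb R)$. The map $O_{\varphi'}^k$ adds $k\varphi'$ to angles of directions mod $\pi$, so the $\varphi'$ with $O_{\varphi'}^kg^{-1}u=g^{-1}s$ form a coset of $\frac\pi k\mathbb Z$; pick one with $|\varphi'-\varphi|\le\pi/k$. Put $A_2'=\beta gO_{\varphi'}g^{-1}$. The word $V=A_2'^k$ satisfies $Vu=s$, the determinants are unchanged, so $(A_1,A_2')\in\mathsf{Het}$, and it converges to $(A_1,A_2)$ as $k\to\infty$.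

**Conclusion.** Note $\mathcal U\subset\mathcal E$. At a.e. point of $\mathcal U$, $\check\varrho>\sqrt{\det A_1}$, while arbitrarily close there are pairs with the same $A_1$ and value $\sqrt{\det A_1}$. So Theorem 1 follows from Theorem 2, whose proof occupies Sections 4–10.

## 4. Resonant parameters, and why one exclusion scale is not enough

**A one-parameter problem.** Replacing $H$ by $-H$ does not change any $\rho(P)$, so let $H$ have eigenvalues $e^{\pm\lambda}$. By the Iwasawa decomposition, $(\theta,A)\mapsto O_\theta A$ is a diffeomorphism from (rotations) $\times$ (upper triangular matrices of $SL_2(\mathbb R)$ with positive diagonal) onto $SL_2(\mathbb R)$. The set of $R$ satisfying the conclusion of Theorem 2 is $\bigcup_{C\in\mathbb N}\bigcap_P\{\rho(P)\ge e^{\lambda n-CK}\}$, which is Borel. By Fubini we may fix $A\in SL_2(\mathbb R)$ and prove: *for a.e. $\theta\in\mathbb R/\pi\mathbb Z$, the matrix $R=O_\theta A$ satisfies (2) with some $C$.* (As $O_{\theta+\pi}=-O_\theta$, only $\theta$ mod $\pi$ matters.)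

**Notation.** For a word $V$ in $H,R$, $w(V)$ is the number of letters $R$ and $a(V)$ the number of letters $H$. $V_\theta$ is its matrix for the parameter $\theta$. An **$R$-word** is a word whose first and last letters are $R$, for instance $R$ or $RH^bR$. For an $R$-word put
$$Z(V)=\{\theta\in\mathbb R/\pi\mathbb Z: V_\theta u=s\}.$$
With $H$ diagonal and $A=I$, Section 2 says $Z(R)=\{\pi/2\}$ and $Z(RH^bR)=\{\pm\arctan e^{\lambda b}\}$. Also $Z(R^k)=\{\theta:k\theta\equiv\pi/2\bmod\pi\}$. In each case $\#Z(V)=w(V)$, and we shall prove this in general.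

If $V_\theta u$ is at angle $\delta$ from $s$, then in $H^nV_\theta$ one expects to lose about $\log(1/\delta)$ from the exponent. So one wants to keep $\theta$ away from the sets $Z(V)$. Let us see how the direct attempts break.

*A fixed tolerance.* Ask that $\mathrm{dist}(\theta,Z(V))\ge\delta$ for all $R$-words $V$. With $A=I$ every $\theta$ is within $\pi/(2k)$ of $Z(R^k)$, so no $\theta$ satisfies this. In Section 3, Step 3 we *used* exactly this density.

*A tolerance $\delta_V$ depending on the word.* The excluded set has measure at most $\sum_V2w(V)\delta_V$, which should be finite. If $\delta_V$ depends only on $w(V)$, the sum diverges already over the words $RH^bR$, $b\ge0$. If $\delta_V=e^{-C(a(V)+w(V))}$ with $C>\log2$, the sum converges, since there are at most $2^N$ words of length $N$. But then the cost of $V$ is $C(a(V)+w(V))$: the letters $H$ inside $V$ appear as a loss, while (2) demands that they be a gain. For $P=H^nRH^bR$ this would give about $\lambda n-C(b+2)$, instead of $\lambda(n+b)-2C$.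

The example shows what is wasteful. For $b$ large, the two points of $Z(RH^bR)$ lie next to $Z(R)=\{\pi/2\}$: if $\theta$ is well away from $Z(R)$, then $R_\theta u$ is well away from $s$, and the long run $H^b$ brings it back close to $u$. A long run *resets* the direction and creates no new danger. But how long is "long"? If a word $V$ comes within $\varepsilon$ of resonance, the runs next to it must have length at least about $\frac1\lambda\log\frac1\varepsilon$ in order to reset. This forces a hierarchy of scales: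

* At scale $j$ there is a length $\ell_j$ and a tolerance $\varepsilon_j$, exponentially small in $\ell_j$. Stretches of $H$ of total length at least $4\ell_j$ count as long.
* The pieces ("gaps") between long stretches are tested for resonance with tolerance $\varepsilon_j$. A non-resonant gap is settled: its loss will be at most a constant times $\ell_j$.
* Resonant gaps are not forbidden. They are made part of larger gaps at the next scale. For most $\theta$ they are *rare*, in the sense of the weight $e^{-hw(V)+\sigma a(V)}$.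

The weight explains how the losses are paid. If $e^{-hw(V)+\sigma a(V)}\le e^{-c\ell_j}$, then $\sigma a(V)+c\ell_j\le hw(V)$: both the number of $H$'s swallowed by $V$ and the loss $\ell_j$ are bounded by a constant times the number of $R$'s in $V$. This is (2).

## 5. Lifts to the line: monotonicity in the parameter

This section collects the one-dimensional facts. Let $\mathbb P=\mathbb{RP}^1=\mathbb R/\pi\mathbb Z$ via angle. Let $\hat A$ be a lift to $\mathbb R$ of the action of $A$ on $\mathbb P$. It is an increasing diffeomorphism commuting with $x\mapsto x+\pi$. Since $\det A=1$, its derivative at the direction of a unit vector $v$ is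
$$|Av|^{-2}\le\|A^{-1}\|^2=\|A\|^2=:L,\qquad L\ge1.$$
Put $\hat R_\theta(x)=\hat A(x)+\theta$. Let $\hat H$ be the lift of $H$ fixing a lift of $u$; then it fixes all lifts of $u$, and since between two consecutive ones there is exactly one lift of $s$, it fixes those too. For a word $V$ let $\hat V_\theta$ be the corresponding composition.

* **(M1)** $\hat V_\theta(x)$ is continuous in $(\theta,x)$, strictly increasing in $x$, nondecreasing in $\theta$; $\hat V_\theta(x+\pi)=\hat V_\theta(x)+\pi$; $\hat V_{\theta+\pi}=\hat V_\theta+w(V)\pi$.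
* **(M2)** If the last letter of $V$ is $R$ and $t\ge0$, then $\hat V_{\theta+t}(x)\ge\hat V_\theta(x)+t$, equivalently $\hat V_{\theta-t}(x)\le\hat V_\theta(x)-t$, for all $\theta,x$.
* **(M3)** If the first letter of $V$ is $R$ and $r\ge0$, then $\hat V_\theta(x+r)\le\hat V_{\theta+Lr}(x)$ and $\hat V_\theta(x-r)\ge\hat V_{\theta-Lr}(x)$.

(M1) holds letter by letter; in the last formula each letter $R$ contributes one $\pi$, which commutes past all other lifts. For (M2) write $V=RV'$: $\hat V_{\theta+t}(x)=\hat A(\hat V'_{\theta+t}x)+\theta+t\ge\hat A(\hat V'_\theta x)+\theta+t$. For (M3) write $V=V'R$: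
$$\hat V'_\theta(\hat A(x+r)+\theta)\le\hat V'_\theta(\hat A(x)+Lr+\theta)\le\hat V'_{\theta+Lr}(\hat A(x)+\theta+Lr),$$
$$\hat V'_\theta(\hat A(x-r)+\theta)\ge\hat V'_\theta(\hat A(x)-Lr+\theta)\ge\hat V'_{\theta-Lr}(\hat A(x)+\theta-Lr).$$
(M2) says that moving $\theta$ moves the image at least as fast. (M3) says that a displacement of the input can be imitated by a displacement of $\theta$.

**Counting.** Let $V$ be an $R$-word and $\hat u$ a lift of $u$. By (M1), (M2), $\theta\mapsto\hat V_\theta(\hat u)$ is continuous, strictly increasing, and gains $w(V)\pi$ per period. Hence it meets the lifts of $s$ exactly $w(V)$ times per period: $\#Z(V)=w(V)$.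

## 6. Nested half-planes and expansion

This section turns "gaps stay off $s$" into expansion, with explicit losses. Fix eigenvectors $\mathbf u,\mathbf s$ of $H$. For a vector $a\mathbf u+b\mathbf s$ put $\tau=a/b$. This is a projective coordinate on $\mathbb P$ with $\tau(s)=0$, $\tau(u)=\infty$, in which $H$ acts as $\tau\mapsto e^{2\lambda}\tau$. An element of $SL_2(\mathbb R)$ written in the basis $(\mathbf u,\mathbf s)$ still has determinant $1$, so it acts on $\tau$ by a real Möbius map of determinant $1$, hence by an isometry of the hyperbolic upper half-plane with ideal boundary $\mathbb R\cup\{\infty\}\cong\mathbb P$. "Half-plane" below means an open region bounded by a geodesic. Write $\mathrm i$ for the point $\sqrt{-1}$. For $d\in\mathbb R$ let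
$$\mathbb E_d=\{|z|>e^d\},\quad \mathbb E'_d=\{|z|<e^{-d}\},\quad U[d]=\{|\tau|\ge e^d\},\quad S[d]=\{|\tau|\le e^{-d}\}.$$
$U[d]$ and $S[d]$ are the closed ideal arcs of $\mathbb E_d$ and $\mathbb E_d'$; they are neighbourhoods of $u$ and $s$, and they shrink as $d$ grows. We have $H^a\mathbb E_d=\mathbb E_{d+2\lambda a}$. The boundaries $\partial\mathbb E_d,\partial\mathbb E_{d'}$ are at distance $|d-d'|$: the function $\log|z|$ is $1$-Lipschitz, since $|d\log|z||\le|dz|/|z|\le|dz|/\mathrm{Im}\,z$, and the imaginary axis realises the distance.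

**Small arcs.** There is $\kappa\ge1$, depending on $H$, such that

$$\text{a half-plane not containing }\mathrm i\text{, with boundary at distance}\ge D\ge0\text{ from }\mathrm i\text{, has ideal arc of angular length}\le\kappa e^{-D}.\tag{3}$$

Proof: in the disc model centred at $\mathrm i$ let the geodesic have endpoints $e^{\pm\mathrm i\alpha}$ (after a rotation), $\alpha\in(0,\pi/2]$, and distance $D'\ge D$ from the centre. It is an arc of the circle with centre $1/\cos\alpha$ and radius $\tan\alpha$ if $\alpha<\pi/2$, so its nearest point is at Euclidean distance $\frac{1-\sin\alpha}{\cos\alpha}=\tanh\frac{D'}2$, and $\tanh D'=\frac{2\tanh(D'/2)}{1+\tanh^2(D'/2)}=\cos\alpha$ (also true for $\alpha=\pi/2$, $D'=0$). So $\sin\alpha=1/\cosh D'\le2e^{-D}$, and $2\alpha\le\pi\sin\alpha\le2\pi e^{-D}$. The change from the disc coordinate to the angle coordinate on $\mathbb P$ is a diffeomorphism of circles, hence bi-Lipschitz. In particular $U[d]$ and $S[d]$ have length $\le\kappa e^{-d}$ for $d\ge0$.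

**Adding distances.** For nested half-planes $E\subset E'\subset E''$ we have $d(\partial E,\partial E'')\ge d(\partial E,\partial E')+d(\partial E',\partial E'')$, because a path from $\partial E$ to $\partial E''$ starts in the closure of $E'$, ends outside $E'$, and so meets $\partial E'$.

**Lemma 1.** Let $k\ge1$, $T=H^{a_k}V_k\cdots H^{a_1}V_1$ with $a_i\ge1$, $V_i\in SL_2(\mathbb R)$, and let $d_i^\pm\ge0$ satisfy $V_iU[d_i^-]\cap S[d_i^+]=\emptyset$ and $d_i^+\le\lambda a_i/2$ ($1\le i\le k$), $d_{i+1}^-\le\lambda a_i/2$ ($1\le i<k$).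

(i) The arc $T\,U[d_1^-]$ has length $\le\kappa e^{-\lambda(a_1+\dots+a_k)}$.

(ii) If also $d_1^-\le\lambda a_k/2$, then with $d_{k+1}^-:=d_1^-$, $\ \log\rho(T)\ge\frac12\sum_{i=1}^k(2\lambda a_i-d_i^+-d_{i+1}^-)$.

(iii) Let $T'=V_kH^{a_{k-1}}\cdots V_1H^{a_0}$, $a_i\ge1$, with $d_i^\pm\ge0$, $V_iU[d_i^-]\cap S[d_i^+]=\emptyset$, $d_i^-\le\lambda a_{i-1}/2$ ($1\le i\le k$), $d_i^+\le\lambda a_i/2$ ($1\le i<k$). Then $T'^{-1}S[d_k^+]$ has length $\le\kappa e^{-\lambda(a_0+\dots+a_{k-1})}$.

*Proof.* The complement of $S[d_i^+]$ is the open ideal arc of $\mathbb E_{-d_i^+}$. So the hypothesis says that the closed ideal arc of $V_i\mathbb E_{d_i^-}$ lies in the open ideal arc of $\mathbb E_{-d_i^+}$, whence $V_i\mathbb E_{d_i^-}\subset\mathbb E_{-d_i^+}$. Put $T_i=H^{a_k}V_k\cdots H^{a_{i+1}}V_{i+1}$ ($T_k=\mathrm{id}$, $T_0=T$), $E_i=T_i\mathbb E_{d_{i+1}^-}$ for $0\le i<k$, and $E_k=\mathbb E_e$ where $e=\lambda a_k/2$ in (i) and $e=d_1^-$ in (ii). For $0\le i<k$,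
$$E_i=T_{i+1}H^{a_{i+1}}V_{i+1}\mathbb E_{d_{i+1}^-}\subset T_{i+1}\mathbb E_{2\lambda a_{i+1}-d_{i+1}^+}\subset E_{i+1}.$$
The last inclusion holds because $2\lambda a_{i+1}-d_{i+1}^+-d_{i+2}^-\ge\lambda a_{i+1}>0$ (read $e$ for $d_{k+1}^-$ when $i=k-1$), and this number is the distance of the last two boundaries.

(i) Adding up, $d(\partial E_0,\partial E_k)\ge\lambda\sum a_i$. Since $\mathrm i\notin\mathbb E_{\lambda a_k/2}=E_k$ and $E_0\subset E_k$, a path from $\mathrm i$ to $\partial E_0$ meets $\partial E_k$. So $\partial E_0$ has distance $\ge\lambda\sum a_i$ from $\mathrm i$, and $\mathrm i\notin E_0$. As $TU[d_1^-]$ is the closed ideal arc of $E_0$, (3) gives the claim.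

(ii) Now $TE_k=T\mathbb E_{d_1^-}=E_0\subset E_k$ with boundaries at distance $\ge D:=\sum(2\lambda a_i-d_i^+-d_{i+1}^-)$. The half-planes $T^NE_k\subset T^{N-1}E_k\subset\cdots\subset E_k$ are nested, so $d(\partial E_k,T^N\partial E_k)\ge ND$, and $d(z,T^Nz)\ge ND$ for $z\in\partial E_k$. Let $\|g\|$ be the Euclidean norm in the basis $(\mathbf u,\mathbf s)$. By the singular value decomposition $d(\mathrm i,g\mathrm i)=2\log\|g\|$, so $d(z,gz)\le2\log\|g\|+2d(z,\mathrm i)$. Hence $\log\rho(T)=\lim\frac1N\log\|T^N\|\ge D/2$.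

(iii) The isometry $z\mapsto-1/z$ fixes $\mathrm i$, exchanges $\mathbb E_d$ with $\mathbb E_d'$ and $U[d]$ with $S[d]$, and conjugates $H$ to $H^{-1}$. So the proof of (i) works with $H^{-1},\mathbb E',S,U$ in place of $H,\mathbb E,U,S$; (3) is a statement about all half-planes. Apply this to $T'^{-1}=H^{-a_0}V_1^{-1}\cdots H^{-a_{k-1}}V_k^{-1}$, that is, to $\tilde V_i=V_{k+1-i}^{-1}$, $\tilde a_i=a_{k-i}$, $\tilde d_i^-=d_{k+1-i}^+$, $\tilde d_i^+=d_{k+1-i}^-$. The disjointness condition becomes $V_l^{-1}S[d_l^+]\cap U[d_l^-]=\emptyset$, which is equivalent to the given one; $\tilde d_i^+\le\lambda\tilde a_i/2$ becomes $d_l^-\le\lambda a_{l-1}/2$ for $1\le l\le k$; and $\tilde d_{i+1}^-\le\lambda\tilde a_i/2$ becomes $d_l^+\le\lambda a_l/2$ for $1\le l<k$. $\square$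

## 7. Scales and classes of words

This section fixes the scales and defines which words can occur as gaps at each scale.

**Parameters.** Let $q=\lceil4/\lambda\rceil$; let $m\ge2$ be an integer with $e^m>(L+1)\kappa$; for $j\ge0$ let
$$M_j=m2^j,\quad \ell_j=qM_j,\quad \varepsilon_j=\pi2^{-M_j},\quad \delta_j=\kappa e^{-\lambda\ell_j/2};\qquad \varepsilon_{-1}=\pi,\quad \sigma=\frac1{100q}.$$
Since $\lambda\ell_j/2\ge2M_j$ and $\varepsilon_j\ge e^{-M_j}$,
$$(L+1)\delta_j\le(L+1)\kappa e^{-2M_j}<e^{m-2M_j}\le e^{-M_j}\le\varepsilon_j.\tag{4}$$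
Also $\varepsilon_j/\varepsilon_{j-1}\le2^{-M_j/2}\le e^{-M_j/3}$ for all $j\ge0$ (for $j\ge1$ because $M_j-M_{j-1}=M_j/2$), and $4\sigma\ell_j=0.04M_j$, $8\sigma\ell_j=0.08M_j$.

Let $\mathcal I_j$ be the partition of $\mathbb R/\pi\mathbb Z$ into $2^{M_j}$ half-open arcs of length $\varepsilon_j$, nested in $j$, with $\mathcal I_{-1}=\{\mathbb R/\pi\mathbb Z\}$. $I_j(\theta)\in\mathcal I_j$ is the arc containing $\theta$, and $3I$ is the union of $I$ and its two neighbours. The closed ball of radius $\varepsilon_j$ about $\theta$ lies in $3I_j(\theta)$.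

**Classes.** For each $\theta$ we define, inductively in $j$, classes of words. $\mathcal W_j,\mathcal G_j,\mathcal X_j$ depend only on $I_{j-1}(\theta)$, and $\mathcal A_j$ only on $I_j(\theta)$.

* $\mathcal W_0$: all words $RH^{b_1}R\cdots H^{b_{w-1}}R$, $w\ge1$, $0\le b_i<4\ell_0$. Also $\mathcal G_0=\emptyset$.
* *Chains of level $j$*: expressions $B=H^{a_k}V_kH^{a_{k-1}}\cdots V_1H^{a_0}$, $k\ge0$, $V_i\in\mathcal G_j$, $a_i\ge4\ell_0$. The $a_i$ are the *elements* of $B$, and $\mathrm{len}(B)=\sum_{i=0}^ka_i$ (the $H$'s inside the $V_i$ are not counted).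
* *Left flanks of level $j$*: the empty word, and $H^{a_k}V_k\cdots H^{a_1}V_1$ with $k\ge1$, $V_i\in\mathcal G_j$, $a_i\ge4\ell_0$, $\sum a_i<2\ell_j$. *Right flanks of level $j$*: the empty word, and $V_kH^{a_k}\cdots V_1H^{a_1}$ with the same restrictions.
* $\mathcal X_j$: all words $F'WF$ with $W\in\mathcal W_j$, $F$ a left and $F'$ a right flank of level $j$.
* $\mathcal A_j=\{V\in\mathcal X_j:Z(V)\cap3I_j(\theta)\ne\emptyset\}$, the *resonant* words; $\mathcal G_{j+1}=\mathcal G_j\cup(\mathcal X_j\setminus\mathcal A_j)$.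
* $\mathcal W_{j+1}$: all words $V_rB_rV_{r-1}\cdots B_1V_0$, $r\ge0$, $V_i\in\mathcal A_j$, $B_i$ chains of level $j+1$ with $\mathrm{len}(B_i)<4\ell_{j+1}$.

At level $0$ there are no gaps available for flanks, so $\mathcal X_0=\mathcal W_0$, and a chain is a single run $H^{a_0}$ with $a_0\ge4\ell_0$. A word of $\mathcal W_1$ is, for example, $V_1H^{a_1}VH^{a_0}V_0$ with $V_0,V_1\in\mathcal W_0$ resonant, $V\in\mathcal W_0$ not resonant, $a_0,a_1\ge4\ell_0$ and $a_0+a_1<4\ell_1$... which is impossible since $4\ell_1=8\ell_0$; with a single run, $V_1H^{a_0}V_0$ with $4\ell_0\le a_0<8\ell_0$, it is possible, as far as $\mathcal W_0$ contains resonant words.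

By induction, all words in $\mathcal W_j,\mathcal X_j,\mathcal G_j$ are $R$-words. A nonempty left flank has first letter $R$; a nonempty right flank has last letter $R$.

## 8. Weights, and the measure of the good parameters

The purpose of this section is to show that for a.e. $\theta$ all these classes have small total weight.

**Step 1: weights and their recursion.** For $h_0>0$, chosen later, let $h_j=h_0+2(1-2^{-j})$. So $h_{j+1}-h_j=2^{-j}$ and $h_j<h:=h_0+2$. Put
$$z_j(V)=e^{-h_jw(V)+\sigma a(V)}.$$
This is multiplicative under concatenation, and $z_{j+1}\le z_j$. Let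
$$\omega_j=\sum_{\mathcal W_j}z_j,\quad G_j=\sum_{\mathcal G_j}z_j,\quad X_j=\sum_{\mathcal X_j}z_j,\quad \alpha_j=\sum_{\mathcal A_j}z_{j+1},$$
let $\Phi_j$ be the larger of the sums of $z_j$ over left and over right flanks of level $j$, and $\Gamma_j$ the sum of $z_j$ over chains of level $j$ with $\mathrm{len}<4\ell_j$. (The index $j+1$ in $\alpha_j$ is intended.) A sum over words is at most the sum over their decompositions.

Suppose $G_j\le\sigma/2$. In a flank with element sum $\Sigma<2\ell_j$, $e^{\sigma\Sigma}=e^{2\sigma\Sigma}e^{-\sigma\Sigma}\le e^{4\sigma\ell_j}e^{-\sigma\Sigma}$. As $\sum_{a\ge1}e^{-\sigma a}=\frac1{e^\sigma-1}\le\frac1\sigma$,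
$$\Phi_j\le e^{4\sigma\ell_j}\sum_{k\ge0}(G_j/\sigma)^k\le2e^{4\sigma\ell_j},\qquad \Gamma_j\le e^{8\sigma\ell_j}\sum_{k\ge0}\sigma^{-k-1}G_j^k\le\tfrac2\sigma e^{8\sigma\ell_j},$$
the second in the same way with $\mathrm{len}<4\ell_j$. Hence
$$X_j\le\omega_j\Phi_j^2\le4e^{0.08M_j}\omega_j,\qquad \Gamma_j\le\tfrac2\sigma e^{0.08M_j}.\tag{5}$$
Moreover $G_{j+1}\le G_j+X_j$; and if $\alpha_j\Gamma_{j+1}\le\frac12$, then $\omega_{j+1}\le\sum_{r\ge0}\alpha_j^{r+1}\Gamma_{j+1}^r\le2\alpha_j$.

**Step 2: averaging over the parameter.** This step says that resonance is rare. Fix $I\in\mathcal I_{j-1}$; the class $\mathcal X_j$ is constant for $\theta\in I$. A point of $Z(V)$ lies in $3I'$ for only three arcs $I'\in\mathcal I_j$, so at most $3\#Z(V)=3w(V)$ arcs $I'$ satisfy $Z(V)\cap3I'\ne\emptyset$. There are $\varepsilon_{j-1}/\varepsilon_j$ children $I'\subset I$, and $z_{j+1}(V)=e^{-2^{-j}w(V)}z_j(V)$. So the average of $\alpha_j$ over the children of $I$ is at most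
$$\frac{\varepsilon_j}{\varepsilon_{j-1}}\sum_{V\in\mathcal X_j}3w(V)e^{-2^{-j}w(V)}z_j(V)\le e^{-M_j/3}\,2^{j+1}X_j,\tag{6}$$
because $we^{-2^{-j}w}\le2^j/e$ and $3/e\le2$. The slowly increasing $h_j$ serve to absorb the factor $w(V)$.

**Step 3: good arcs.** Fix $T\ge1$. Let
$$\Lambda_0=\sup_{j\ge0}(32T)^j2^{j(j-1)}e^{m/4}e^{-M_j/100}<\infty,\qquad \eta_0=\frac\sigma{16\Lambda_0},\qquad \eta_{j+1}=32T\,4^je^{-M_j/4}\eta_j.$$
($\Lambda_0$ is finite because $M_j=m2^j$.) Since $\sum_{i<j}M_i=M_j-m$,
$$\eta_j=\eta_0(32T)^j2^{j(j-1)}e^{-(M_j-m)/4}\le\eta_0\Lambda_0e^{-0.24M_j}=\tfrac\sigma{16}e^{-0.24M_j}.\tag{7}$$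
With $D_0=\sum_{0\le b<4\ell_0}e^{\sigma b}$ we have $\omega_0=e^{-h_0}/(1-e^{-h_0}D_0)$ once $e^{-h_0}D_0<1$; choose $h_0$ so large that $\omega_0\le\eta_0$. (The classes of Section 7 depend neither on $T$ nor on $h_0$.)

Call $I_j\in\mathcal I_j$ *good* if its parent is good ($\mathcal I_{-1}$ is good by convention) and $\alpha_j\le\frac12\eta_{j+1}=T2^{2j+4}e^{-M_j/4}\eta_j$ on $I_j$.

**Claim.** If $I_{j-1}(\theta)$ is good, then $\omega_i\le\eta_i$, $G_i\le\sigma/2$ and $X_i\le\frac\sigma4e^{-0.16M_i}\le e^{-0.16M_i}$ for $i\le j$. If $I_j(\theta)$ is good, then also $G_{j+1}\le\sigma/2$ and $\omega_{j+1}\le\eta_{j+1}$.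

*Proof.* Induct on $i$. For $i=0$: $G_0=0$, $\omega_0\le\eta_0$. If $G_i\le\sigma/2$ and $\omega_i\le\eta_i$, then (5) and (7) give $X_i\le4e^{0.08M_i}\frac\sigma{16}e^{-0.24M_i}=\frac\sigma4e^{-0.16M_i}$. Since $m\ge2$, $\sum_ie^{-0.16M_i}\le e^{-0.32}+e^{-0.64}+e^{-1.28}+e^{-2.56}+\dots\le2$, so $G_{i+1}\le\sum_{i'\le i}X_{i'}\le\sigma/2$. Thus (5) applies to $\Gamma_{i+1}$. If $I_i(\theta)$ is good,
$$\alpha_i\Gamma_{i+1}\le\tfrac12\eta_{i+1}\cdot\tfrac2\sigma e^{0.08M_{i+1}}\le\tfrac1{16},$$
whence $\omega_{i+1}\le2\alpha_i\le\eta_{i+1}$. $\square$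

**Step 4: almost every parameter is good.** For a good $I_{j-1}$, (6) and (5) bound the average of $\alpha_j$ over its children by $2^{j+3}e^{-M_j/3+0.08M_j}\eta_j\le2^{j+3}e^{-M_j/4}\eta_j$. By Markov's inequality, a proportion at most $\frac{2^{j+3}}{T2^{2j+4}}=\frac1{T2^{j+1}}$ of the children is not good. So the set of $\theta$ with some $I_j(\theta)$ not good has measure at most $\pi\sum_{j\ge0}\frac1{T2^{j+1}}=\pi/T$. Letting $T\to\infty$ through the integers: *for a.e. $\theta$ there is $T$ such that all $I_j(\theta)$ are good.* From now on fix such a $\theta$ and $T$. In summary, for all $j\ge0$,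
$$\omega_j\le\eta_j,\qquad G_j\le\tfrac\sigma2,\qquad X_j\le e^{-0.16M_j},\qquad \eta_j\Gamma_j\le\tfrac18.\tag{8}$$
The last one is $\frac\sigma{16}e^{-0.24M_j}\cdot\frac2\sigma e^{0.08M_j}\le\frac18$.

## 9. Cutting a word into gaps and elements

**The procedure.** Its purpose is to decompose a given word so that every piece belongs to one of our classes. Let $P$ be a word with $n$ letters $H$ and $K\ge1$ letters $R$, considered cyclically; $\rho$ is invariant under cyclic permutation. It has $K$ cyclic $H$-runs, of lengths $b\ge0$. If all $b<4\ell_0$, stop: **outcome (0)**. Otherwise the runs with $b\ge4\ell_0$ are blocks (chains of level $0$ with one element), separated by words of $\mathcal W_0$.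

**Stage $j\ge0$.** *Given:* a cyclic decomposition of $P$ into alternating **gaps** $W\in\mathcal W_j$ and **blocks**, which are chains $B$ of level $j$ with $\mathrm{len}(B)\ge4\ell_j$; there is at least one of each. If there is only one gap, the preceding and the following block coincide. "Preceding" means acting before. For a block $H^{a_k}V_k\cdots V_1H^{a_0}$ let
$$p=\max\{i:a_i\ge\ell_j\ \text{or}\ \textstyle\sum_{l>i}a_l\ge\ell_j\},\qquad p'=\min\{i:a_i\ge\ell_j\ \text{or}\ \sum_{l<i}a_l\ge\ell_j\}.$$
*These exist, $\sum_{l>p}a_l<2\ell_j$, $\sum_{l<p'}a_l<2\ell_j$, and $p'\le p$.* Existence is clear if some $a_i\ge\ell_j$; otherwise $i=0$ (for $p$) and $i=k$ (for $p'$) satisfy the condition, since the remaining elements have sum $>4\ell_j-\ell_j$. The sum bounds hold because $p+1$ and $p'-1$, if they are indices, violate the conditions: $a_{p+1}<\ell_j$ and $\sum_{l>p+1}a_l<\ell_j$, and similarly on the other side. If $p<p'$, every index would be $<p'$ or $>p$, giving $\mathrm{len}<4\ell_j$, a contradiction.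

Trim each block to the part from $H^{a_{p'}}$ to $H^{a_p}$. The part acting after $H^{a_p}$, namely $F=H^{a_k}V_k\cdots H^{a_{p+1}}V_{p+1}$, is a left flank of level $j$ and is given to the next gap. The part acting before $H^{a_{p'}}$, namely $F'=V_{p'}H^{a_{p'-1}}\cdots V_1H^{a_0}$, is a right flank and is given to the previous gap. Every gap $W$ becomes $V=F'WF\in\mathcal X_j$. It is preceded by an element $a_V^-$ (the $a_p$ of the preceding block) and followed by an element $a_V^+$ (the $a_{p'}$ of the following block).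

*Example.* Measure lengths in units of $\ell_0$, so $\ell_3=8$. A block with elements $(a_0,\dots,a_6)=(5,5,5,5,5,5,5)$ has length $35\ge32$, and $p=4$, $p'=2$; the flanks are $F=H^{a_6}V_6H^{a_5}V_5$ and $F'=V_2H^{a_1}V_1H^{a_0}$, each with element sum $10\in[8,16)$. A block with elements $(5,5,20,4,4)$ has $p=p'=2$: it is trimmed to its single large element. The cut is made so that at the boundary there is either one element $\ge\ell_j$, or a flank with element sum $\ge\ell_j$.

If $V\notin\mathcal A_j$, then $V\in\mathcal G_{j+1}$; we say that $V$ is **settled at stage $j$**, and use it to join its two neighbouring trimmed blocks.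

* If all $V$ are settled, $P$ is a cyclic chain of elements and settled gaps. Stop: **outcome (i)**.
* Otherwise we have a cyclic alternation of words of $\mathcal A_j$ and chains of level $j+1$, each with at least one element since $p'\le p$. Absorb all chains with $\mathrm{len}<4\ell_{j+1}$ into the gaps. If all are absorbed, stop: **outcome (ii)**. Otherwise the new gaps lie in $\mathcal W_{j+1}$, the blocks have $\mathrm{len}\ge4\ell_{j+1}$, and we go to stage $j+1$.

At stage $j$ we have $4\ell_j\le\mathrm{len}\le n$ for each block, so the procedure stops.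

**Persistence of neighbours.** Elements are never merged, split or altered. A chain is cut only between $H^{a_p}$ and $V_{p+1}$, or between $V_{p'}$ and $H^{a_{p'}}$. So as long as a settled gap lies in a chain, its preceding and following elements are those it had when it was settled. When it passes into a flank at stage $j$, its neighbours are still the same elements of the untrimmed block: in a left flank, $V_{p+1}$ is preceded by $a_p$ and all other neighbours lie in the flank; in a right flank, $V_{p'}$ is followed by $a_{p'}$ and all other neighbours lie in the flank. All gaps in flanks at stage $j$ were settled at stages $<j$.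

**Lemma 2.** Let $V$ be settled at stage $j$. Put $d^\pm(V)=\frac\lambda2\min(a_V^\pm,\ell_j)$. Then
$$V_\theta U[d^-(V)]\cap S[d^+(V)]=\emptyset.\tag{9}$$

The depth $d^\pm$ is capped by $\frac\lambda2a_V^\pm$ so that Lemma 1 applies, and by $\frac\lambda2\ell_j$ so that the loss is controlled by the stage. The idea of the proof: if (9) fails, every error along the way can be imitated by a small change of $\theta$, and this produces a point of $Z(V)$ too close to $\theta$.

*Proof.* Induction on $j$. Assume the claim for all gaps settled at stages $<j$, in particular for all gaps in the flanks. Write $V=F'WF$, $\delta=\delta_j$, $d^\pm=d^\pm(V)$, $t=(L+1)\delta$. Since $V\notin\mathcal A_j$, $\mathrm{dist}(\theta,Z(V))\ge\varepsilon_j$.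

Suppose $x\in U[d^-]$, $y\in S[d^+]$, $V_\theta x=y$. As $d^\pm>0$, these arcs are proper. Let $\hat x,\hat u$ be lifts of $x,u$ in one lift of the arc $U[d^-]$, let $\hat y=\hat V_\theta(\hat x)$, let $\hat s$ be the lift of $s$ in the same lift of $S[d^+]$ as $\hat y$, and let $\xi=\widehat{(WF)}_\theta(\hat x)$, so $\hat F'_\theta(\xi)=\hat y$.

**Left side.** Here we replace $\hat x$ by $\hat u$, at the price of shifting $\theta$ by $L\delta$. Claim:
$$\widehat{(WF)}_{\theta-L\delta}(\hat u)\le\xi\le\widehat{(WF)}_{\theta+L\delta}(\hat u).\tag{10}$$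

Case A: $a_V^-\ge\ell_j$. Then $d^-=\lambda\ell_j/2$ and $|\hat x-\hat u|\le\kappa e^{-\lambda\ell_j/2}=\delta$. The claim follows from (M1) and (M3) for $WF$, whose first letter is $R$.

Case B: $a_V^-<\ell_j$. By the definition of $p$, the elements of $F$ have sum $\ge\ell_j$; in particular $F$ is nonempty. Its first gap $V_{p+1}$ is preceded by $a_p=a_V^-$, so $d^-(V_{p+1})\le\frac\lambda2a_V^-=d^-$ and $U[d^-]\subset U[d^-(V_{p+1})]$. By the induction hypothesis and persistence, Lemma 1(i) applies to $F$: every depth is at most $\lambda/2$ times the adjacent element. So $F_\theta U[d^-]$ has length $\le\kappa e^{-\lambda\ell_j}\le\delta$, and $|\hat F_\theta\hat x-\hat F_\theta\hat u|\le\delta$. By (M1) and (M3) for $W$,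
$$\xi\le\hat W_\theta(\hat F_\theta\hat u+\delta)\le\hat W_{\theta+L\delta}(\hat F_\theta\hat u)\le\widehat{(WF)}_{\theta+L\delta}(\hat u),$$
$$\xi\ge\hat W_\theta(\hat F_\theta\hat u-\delta)\ge\hat W_{\theta-L\delta}(\hat F_\theta\hat u)\ge\widehat{(WF)}_{\theta-L\delta}(\hat u).$$

**Right side.** Here we replace $\hat y$ by $\hat s$, at the price of a further shift by $\delta$. Claim:
$$\hat V_{\theta-t}(\hat u)\le\hat s\le\hat V_{\theta+t}(\hat u).\tag{11}$$

Case A: $a_V^+\ge\ell_j$. Then $S[d^+]$ has length $\le\delta$, so $|\hat y-\hat s|\le\delta$. By (M2) for $V$, (10) and (M1),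
$$\hat V_{\theta+t}(\hat u)\ge\hat V_{\theta+L\delta}(\hat u)+\delta\ge\hat F'_\theta(\xi)+\delta=\hat y+\delta\ge\hat s,$$
$$\hat V_{\theta-t}(\hat u)\le\hat V_{\theta-L\delta}(\hat u)-\delta\le\hat F'_\theta(\xi)-\delta=\hat y-\delta\le\hat s.$$

Case B: $a_V^+<\ell_j$. Then the elements of $F'$ have sum $\ge\ell_j$, so $F'$ is nonempty. Its last gap $V_{p'}$ is followed by $a_{p'}=a_V^+$, so $d^+(V_{p'})\le\frac\lambda2a_V^+=d^+$ and $S[d^+]\subset S[d^+(V_{p'})]$. By the induction hypothesis Lemma 1(iii) applies to $F'$, so $F_\theta'^{-1}S[d^+]$ has length $\le\kappa e^{-\lambda\ell_j}\le\delta$. With $\zeta=\hat F_\theta'^{-1}(\hat s)$ we get $|\xi-\zeta|\le\delta$. By (M2) for $WF$ (last letter $R$) and (10),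
$$\widehat{(WF)}_{\theta+t}(\hat u)\ge\widehat{(WF)}_{\theta+L\delta}(\hat u)+\delta\ge\xi+\delta\ge\zeta,$$
$$\widehat{(WF)}_{\theta-t}(\hat u)\le\widehat{(WF)}_{\theta-L\delta}(\hat u)-\delta\le\xi-\delta\le\zeta.$$
Applying $\hat F'_{\theta+t}\ge\hat F'_\theta$, respectively $\hat F'_{\theta-t}\le\hat F'_\theta$, gives $\hat V_{\theta+t}(\hat u)\ge\hat F'_\theta(\zeta)=\hat s$ and $\hat V_{\theta-t}(\hat u)\le\hat s$.

By (11) and continuity some $\theta'$ with $|\theta'-\theta|\le t=(L+1)\delta_j<\varepsilon_j$ (see (4)) satisfies $\hat V_{\theta'}(\hat u)=\hat s$, that is, $\theta'\in Z(V)$. This contradicts $\mathrm{dist}(\theta,Z(V))\ge\varepsilon_j$. $\square$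

## 10. Charging the losses to the letters $R$

This section completes the proof of Theorem 2. If $K=0$, then $\rho(P)=e^{\lambda n}$. Let $K\ge1$ and run the procedure.

*Outcome (0).* All runs are shorter than $4\ell_0$, so $n\le4\ell_0K$.

*Outcome (ii), at stage $j$.* Cyclically $P=B\,W$ with $W=V_rB_r\cdots V_0\in\mathcal W_{j+1}$ and $B$ a chain of level $j+1$ with $\mathrm{len}(B)<4\ell_{j+1}$. By (8), $z_{j+1}(P)=z_{j+1}(B)z_{j+1}(W)\le\Gamma_{j+1}\eta_{j+1}<1$, i.e. $\sigma n<h_{j+1}K$. So $n\le\frac h\sigma K$.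

In both cases $\rho(P)\ge1\ge e^{\lambda n-CK}$ as soon as $C\ge\lambda\max(4\ell_0,h/\sigma)$.

*Outcome (i).* Cyclically $P=H^{a_k}V_k\cdots H^{a_1}V_1$, $k\ge1$, where $V_i$ was settled at some stage $j_i$. Put $d_i^\pm=d^\pm(V_i)$. By Lemma 2 and persistence of neighbours, Lemma 1(ii) applies cyclically, with $d_{k+1}^-=d_1^-$. As $d_i^\pm\le\frac\lambda2\ell_{j_i}$,
$$\log\rho(P)\ge\tfrac12\sum_i(2\lambda a_i-d_i^+-d_{i+1}^-)\ge\lambda\sum_ia_i-\tfrac\lambda2\sum_i\ell_{j_i}.$$
Now the weights pay. Since $V_i\in\mathcal X_{j_i}$, (8) gives $e^{-h_{j_i}w(V_i)+\sigma a(V_i)}\le e^{-0.16M_{j_i}}$, that is,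
$$\sigma a(V_i)+0.16M_{j_i}\le h\,w(V_i).$$
All letters $R$ of $P$ lie in the $V_i$, so $\sum w(V_i)=K$. Hence $\sum a(V_i)\le\frac h\sigma K$ and $\sum\ell_{j_i}=q\sum M_{j_i}\le\frac{qh}{0.16}K$. As $\sum a_i=n-\sum a(V_i)$,
$$\log\rho(P)\ge\lambda n-CK\qquad\text{with}\quad C=\frac{\lambda h}\sigma+\frac{\lambda qh}{0.32}.$$
Taking the largest of the constants above, we obtain (2) for all words, with a constant depending only on $H$, $A$ and $T$ (hence on $\theta$), not on $P$. This proves Theorem 2, and by Section 3 also Theorem 1 and the conjecture. $\blacksquare$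

## 11. Continuity and discontinuity on $\mathcal D$: proof of Theorem 3

**(a)** Near such a pair $A_1$ still has non-real eigenvalues, so $\sqrt{\det A_1}\le\check\varrho\le\rho(A_1)=\sqrt{\det A_1}$.

**(c)** On $\mathcal D$ we have $\check\varrho\ge\sqrt{\det A_1}$. If equality holds at a point, upper semicontinuity together with this continuous lower bound gives continuity there. If $\check\varrho>\sqrt{\det A_1}$ at a point of $\mathcal E\cap\overline{\mathsf{Het}}$, then, since $\check\varrho=\sqrt{\det A_1}$ on $\mathsf{Het}$ (Section 3, Step 2), $\check\varrho$ is discontinuous there. The set $\{\check\varrho=\sqrt{\det A_1}\}=\bigcap_k\{\check\varrho<\sqrt{\det A_1}+\frac1k\}$ is a $G_\delta$ in $\mathcal E$ by upper semicontinuity, and it contains $\mathsf{Het}$, so it is dense in $\mathcal E\cap\overline{\mathsf{Het}}$. It is null in $\mathcal E$ by Section 3, Step 1. The inclusion $\mathcal U\subset\overline{\mathsf{Het}}$ is Section 3, Step 3.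

**(b)** Away from $\overline{\mathsf{Het}}$ the "fixed tolerance" of Section 4 is available, and one scale suffices. Let $(A_1^0,A_2^0)\in\mathcal E\setminus\overline{\mathsf{Het}}$. Choose a neighbourhood $\mathcal N$ with compact closure in $\mathcal E$, and $\varepsilon>0$, such that $(A_1,O_tA_2)\in\mathcal E\setminus\mathsf{Het}$ for all $(A_1,A_2)\in\overline{\mathcal N}$, $|t|\le\varepsilon$.

**Claim.** There is $C$ such that for all pairs in $\mathcal N$ and all words $P,Q$ in the pair, $\|PQ\|\ge C^{-1}\|P\|\|Q\|$.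

**The claim implies (b).** Let $m_n$ be the minimum norm of the words of length $n$. Then $C^{-1}m_nm_k\le m_{n+k}\le m_nm_k$. Fekete's lemma, applied to the subadditive sequences $\log m_n$ and $\log C-\log m_n$, gives $\log\check\varrho\le\frac1n\log m_n$ and $-\log\check\varrho\le\frac1n(\log C-\log m_n)$, so $|\log\check\varrho-\frac1n\log m_n|\le\frac{\log C}n$ on $\mathcal N$. Each $m_n$ is continuous and positive; hence $\log\check\varrho$ is a uniform limit of continuous functions on $\mathcal N$.

**Setting for the proof of the claim.** By homogeneity we pass to the normalised matrices $H,R\in SL_2(\mathbb R)$, $H$ with positive eigenvalues after a change of sign. We use Section 5 with $A=R$, i.e. with the family $O_\theta R$, $|\theta|\le\varepsilon$; the actual letter is $\theta=0$, and a word without index means its matrix at $\theta=0$. Take $\mathbf u,\mathbf s$ to be unit eigenvectors; then $|\tau|$ is well defined, and a continuous function of (pair, direction) with values in $[0,\infty]$. All constants below are uniform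 on $\mathcal N$ by compactness of $\overline{\mathcal N}\times\mathbb P$; in particular $\lambda\ge\lambda_0>0$, and $L$ is chosen with $L\ge\|R\|^2$ throughout. Distances on $\mathbb P=\mathbb R/\pi\mathbb Z$ are also written $\angle$. By the choice of $\varepsilon$: for every $R$-word $V$, $V_\theta u\ne s$ for $|\theta|\le\varepsilon$.

**Step 1: separation.** This step produces neighbourhoods of $u$ and $s$ that no word connects. Let $V$ be an $R$-word.

First, $\mathrm{dist}(Vu,s)\ge\varepsilon$. Otherwise $|\hat V_0(\hat u)-\hat s|=t<\varepsilon$ for suitable lifts, and (M2) gives $\hat V_{-t}(\hat u)\le\hat s\le\hat V_t(\hat u)$, hence $V_\theta u=s$ for some $|\theta|\le t$.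

Second, $\mathrm{dist}(V^{-1}s,u)\ge\varepsilon/L$. Otherwise $\hat V_0(\hat x)=\hat s$ with $|\hat x-\hat u|=r'<\varepsilon/L$, and (M3) gives $\hat V_{-Lr'}(\hat u)\le\hat s\le\hat V_{Lr'}(\hat u)$, again a contradiction.

Third, let $r=\frac\varepsilon{2(L+1)}$. Then $V$ maps the closed $r$-ball about $u$ off the closed $r$-ball about $s$. Indeed, if $|\hat x-\hat u|\le r$ and $|\hat V_0(\hat x)-\hat s|\le r$, then by (M2) and (M3)
$$\hat V_{(L+1)r}(\hat u)\ge\hat V_{Lr}(\hat u)+r\ge\hat V_0(\hat x)+r\ge\hat s,$$
and symmetrically $\hat V_{-(L+1)r}(\hat u)\le\hat s$, which gives $V_\theta u=s$ for some $|\theta|\le\varepsilon/2$.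

Choose $d>0$ with $U[d]$ and $S[d]$ contained in these balls. Every word is $H^a$ or $H^bVH^a$ with an $R$-word $V$ and $a,b\ge0$. Since $H^aU[d]\subset U[d]$, $U[d]\cap S[d]=\emptyset$ and $H^b(\mathbb P\setminus S[d])\subset\mathbb P\setminus S[d]$,
$$QU[d]\cap S[d]=\emptyset\quad\text{for every word }Q.\tag{12}$$
Choose $r_1>0$ with $B(u,2r_1)\subset U[d]$ and $B(s,2r_1)\subset S[d]$.

**Step 2: singular directions.** This step locates $Qu$ and $P^{-1}s$ for matrices of large norm. For $\|Q\|>1$ let $f(Q)$ be the most contracted direction and $e(Q)$ the image of the most expanded direction. A direction at angle $\phi\in(0,\pi/2]$ from $f(Q)$ is mapped to one whose angle from $e(Q)$ has tangent $\|Q\|^{-2}\cot\phi$, so to angle at most $\|Q\|^{-2}\cot\phi\le\|Q\|^{-2}/\phi$ from $e(Q)$.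

Let $N_1>1$ with $N_1^2>1/(2r_1^2)$, and let $\|Q\|\ge N_1$. If $f(Q)\in B(u,r_1)$, then $B(f(Q),r_1)\subset U[d]$, and
$$QU[d]\supset QB(f(Q),r_1)\supset\mathbb P\setminus\overline B(e(Q),\|Q\|^{-2}/r_1).$$
By (12), $S[d]\subset\overline B(e(Q),\|Q\|^{-2}/r_1)$, an arc of length at most $2\|Q\|^{-2}/r_1<4r_1$, while $S[d]$ has length $\ge4r_1$. So $f(Q)\notin B(u,r_1)$. The same argument for $Q^{-1}$, using $Q^{-1}S[d]\cap U[d]=\emptyset$, $f(Q^{-1})=e(Q)$, $e(Q^{-1})=f(Q)$, gives $e(Q)\notin B(s,r_1)$. Consequently
$$\angle(Qu,e(Q))\le\frac{\|Q\|^{-2}}{r_1}\ \text{ if }\|Q\|\ge N_1,\qquad \angle(P^{-1}s,f(P))\le\frac{\|P\|^{-2}}{r_1}\ \text{ if }\|P\|\ge N_1.\tag{13}$$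
Each estimate requires that the norm of the matrix in question be large.

**Step 3: a uniform angle.** This step shows that there is $c>0$ with $\angle(Qu,P^{-1}s)\ge c$ for all words $P,Q$. By Step 1 and compactness there is $d_1>0$ with $|\tau(Vu)|\ge e^{-d_1}$ and $|\tau(V^{-1}s)|\le e^{d_1}$ for all $R$-words $V$. For every word $P$, either $P^{-1}s=s$ or $P^{-1}s=H^{-b}V_P^{-1}s$ with an $R$-word $V_P$ and $b\ge0$; so $|\tau(P^{-1}s)|\le e^{d_1}$. For every word $Q$, either $Qu=u$ or $Qu=H^aV_Qu$ with an $R$-word $V_Q$ and $a\ge0$; so $|\tau(Qu)|\ge e^{-d_1}$.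

If $Qu=u$ or $P^{-1}s=s$, the angle is therefore bounded below. Otherwise $Qu=H^ay$ with $y=V_Qu$, and $P^{-1}s=H^{-b}x$ with $x=V_P^{-1}s$. If $2\lambda a\ge2d_1+1$, then $|\tau(H^ay)|\ge e^{d_1+1}$ and $|\tau(H^{-b}x)|\le e^{d_1}$, so the angle is bounded below. If $2\lambda a<2d_1+1$, then $a<N:=(2d_1+1)/(2\lambda_0)$. The projective action of $H^{-a}$ has Lipschitz constant at most $\|H^a\|^2\le\|H\|^{2N}$, so
$$\angle(H^ay,H^{-b}x)\ge\|H\|^{-2N}\angle(y,H^{-a-b}x),$$
and $\|H\|$ is bounded on $\mathcal N$. We show $\angle(y,H^{-a-b}x)=\angle(V_Qu,(V_PH^{a+b})^{-1}s)\ge\varepsilon$. If it were $t<\varepsilon$, choose lifts $\hat u$ of $u$ and $\hat v$ of $(V_PH^{a+b})^{-1}s$ with $|(\hat V_Q)_0(\hat u)-\hat v|=t$, and put $\hat s=\widehat{(V_PH^{a+b})}_0(\hat v)$, a lift of $s$. By (M2) for $V_Q$, $(\hat V_Q)_t(\hat u)\ge\hat v\ge(\hat V_Q)_{-t}(\hat u)$. By (M1), the $R$-word $V=V_PH^{a+b}V_Q$ satisfies $\hat V_{-t}(\hat u)\le\hat s\le\hat V_t(\hat u)$. So $V_\theta u=s$ for some $\theta\in[-t,t]$, a contradiction.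

**Step 4: proof of the claim.** Choose $N_2\ge N_1$ with $N_2^{-2}/r_1\le c/4$. If $\|P\|\ge N_2$ *and* $\|Q\|\ge N_2$, then by (13) and Step 3, $\angle(e(Q),f(P))\ge c/2$. Let $v$ be a unit vector most expanded by $Q$. Then $Qv$ has length $\|Q\|$ and direction $e(Q)$, and $P$ stretches it by at least $\|P\|\sin\angle(e(Q),f(P))$; so $\|PQ\|\ge\|P\|\|Q\|\sin(c/2)$. If $\|Q\|<N_2$, then
$$\|PQ\|\ge\frac{\|P\|}{\|Q^{-1}\|}=\frac{\|P\|}{\|Q\|}\ge N_2^{-2}\|P\|\|Q\|,$$
and likewise if $\|P\|<N_2$. This proves the claim, and (b). $\square$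

**The final statement of Theorem 3.** It follows from (a)–(c). The pairs of $\mathcal D$ for which $A_1$ is neither hyperbolic nor has non-real eigenvalues have $\det A_1>0$ and two real eigenvalues of equal modulus, hence a double real eigenvalue; they lie in the null set $(\mathrm{tr}\,A_1)^2=4\det A_1$. Off this set, in the elliptic case (a) gives continuity; in $\mathcal E\setminus\overline{\mathsf{Het}}$, (b) gives continuity; and at a.e. point of $\mathcal E\cap\overline{\mathsf{Het}}$, (c) gives discontinuity. $\blacksquare$
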